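# Class groups of general surfaces through a fixed curve in a normal threefold

We work over $\mathbb C$ throughout, and all varieties are closed in a projective space.

## 1. Quadrics and cubics through a line

Fix the line $L=\{x=y=0\}\subset\mathbb P^3$ and look at surfaces $Y$ of degree $d$ containing $L$. The equation of $Y$ is $xA+yB$ with forms $A,B$ of degree $d-1$. Off $L$ the general $Y$ is smooth by Bertini. At a point of $L$ the gradient is $(A|_L,B|_L)$ in the $x,y$-directions, so for general $A,B$ (no common zero on $L$) the surface is smooth along $L$ too. Two divisor classes on $Y$ are there by force: the class of $L$ and the class $H$ of a plane section. Are there others?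

In degree $1$, $Y$ is a plane, $\operatorname{Cl}Y=\mathbb Z$, and $H=L$: the two forced classes satisfy a relation. In degree $2$, $Y\cong\mathbb P^1\times\mathbb P^1$ and $\operatorname{Cl}Y=\mathbb Z\ell_1\oplus\mathbb Z\ell_2$ with one class for each ruling. Say $L=\ell_1$. A plane through $L$ cuts $Y$ in $L$ and a line of the other ruling, so $H=\ell_1+\ell_2$, and
$$\mathbb Z\oplus\mathbb Z\to\operatorname{Cl}Y,\qquad (e,k)\mapsto eL+kH=(e+k)\ell_1+k\ell_2$$
has determinant $1$: it is an isomorphism. In degree $3$, $Y$ is $\mathbb P^2$ blown up in six points, $\operatorname{Cl}Y\cong\mathbb Z^7$, and the map is far from onto. So in low degree anything can happen. One may ask whether, for large $d$ and a sufficiently general $Y$, the forced classes are independent and generate everything.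

Here is the general setting. For a normal variety $V$, $\operatorname{Cl}V$ is the group of Weil divisors modulo linear equivalence. It does not change when a closed subset of codimension $\ge2$ is removed; it equals $\operatorname{Pic}V$ when $V$ is smooth; and removing prime divisors $D_1,\dots,D_r$ replaces $\operatorname{Cl}V$ by $\operatorname{Cl}V/\langle D_1,\dots,D_r\rangle$. Let $X\subset\mathbb P^n$ be a normal threefold and $Z\subset X$ a closed subscheme of dimension $\le1$ with ideal sheaf $\mathcal I_Z\subset\mathcal O_X$. Then $|H^0(X,\mathcal I_Z(d))|$ is the linear system of surfaces $Y\subset X$ cut out on $X$ by degree $d$ hypersurfaces containing $Z$. *General* means outside a proper closed subset of this linear system, and *very general* means outside a countable union of proper closed subsets. The difference is real. For quartics in $\mathbb P^3$ with $Z=\emptyset$, containing a given line is a closed condition, and one has to avoid this and infinitely many similar conditions, one for each type of curve.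

Write $Z_i$ for the curve components of $Z$ and $\zeta_i$ for the generic point of $Z_i$. We assume throughout that **no $Z_i$ lies in $\operatorname{Sing}X$**, so $Z\cap\operatorname{Sing}X$ is finite. Since $\dim\operatorname{Sing}X\le1$, for $d\gg0$ a general $Y$ meets $\operatorname{Sing}X$ in finitely many points. For normal $Y$ with $Y\cap\operatorname{Sing}X$ finite, restriction of classes is the composite
$$\operatorname{Cl}X=\operatorname{Pic}X_{\rm reg}\to\operatorname{Pic}(Y\cap X_{\rm reg})\to\operatorname{Cl}(Y\cap X_{\rm reg})=\operatorname{Cl}Y. \tag{1}$$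
One restricts over the regular locus and extends across finitely many points. Together with the classes of the reduced curves $\operatorname{Supp}Z_i$ this gives
$$\alpha:\ \bigoplus_i\mathbb Z\oplus\operatorname{Cl}X\to\operatorname{Cl}Y. \tag{2}$$

**Conjecture** (from John Brevik and Scott Nollet, "Geometric Divisors in Normal Local Domains", arXiv:1606.01977 (2016)). *Let $X\subset\mathbb P^n$ be a normal threefold containing a closed subscheme $Z$ of dimension $\le1$ lying on a normal surface $S\subset X$, with curve components $Z_i$, no $Z_i$ in $\operatorname{Sing}X$. Then for $d\gg0$ the very general $Y\in|H^0(X,\mathcal I_Z(d))|$ is normal and $\alpha$ is an isomorphism.*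

The statement is known for $X=\mathbb P^3$, and its analogue is known for $\dim X\ge4$. We shall see that the conjecture is false as stated, because $Y$ can fail to be normal. We shall also see that this is the only thing that goes wrong: $\alpha$ remains an isomorphism onto the class group of the normalization.

## 2. Depth at the vertex of a cone over $E_1\times E_2$

Recall the algebra that decides normality. A Noetherian ring satisfies $R_k$ if its localizations at primes of height $\le k$ are regular, and $S_k$ if each localization $\mathcal O$ has $\operatorname{depth}\mathcal O\ge\min(k,\dim\mathcal O)$. Serre's criterion says: normal $\Leftrightarrow R_1$ and $S_2$; reduced $\Leftrightarrow R_0$ and $S_1$. A local ring is Cohen–Macaulay (CM) if its depth equals its dimension. If $s$ is a nonzerodivisor in the maximal ideal, then $\operatorname{depth}\mathcal O/(s)=\operatorname{depth}\mathcal O-1$. Finally, $\operatorname{depth}\mathcal O$ is the least $i$ with $H^i_{\mathfrak m}(\mathcal O)\ne0$.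

**Definition.** $NCM(X)$ is the set of points where $X$ is not CM. The CM locus is open, and a normal variety is CM at points of codimension $\le2$ (this is $S_2$). So for a normal threefold $NCM(X)$ is a finite set of closed points.

**A hyperplane section by hand.** Let $E_1,E_2\subset\mathbb P^2$ be smooth cubics, $A=E_1\times E_2\subset\mathbb P^2\times\mathbb P^2\subset\mathbb P^8$ (Segre), and let $X\subset\mathbb P^9$ be the cone over $A$ with vertex $p$. Cut $X$ by a general hyperplane through $p$. The result $Y$ is the cone over a smooth connected hyperplane section $C$ of $A$. If $f_1,f_2$ are the pullbacks to $A$ of the two cubics' hyperplane classes, then $C^2=(f_1+f_2)^2=2\cdot3\cdot3=18$. Since $K_A=0$, adjunction gives $2g-2=18$, so $g=10$, and $\mathcal O_C(1)=\mathcal O_A(C)|_C=K_C$. Hence $h^0(\mathcal O_C(1))=10$. But $h^0(A,\mathcal O(1))=3\cdot3=9$, and one linear form vanishes on $C$, so linear forms give only $8$ sections. Let $u\in H^0(C,\mathcal O_C(1))$ be a section that is not a linear form. On the affine cone over $C$ minus its vertex, $u$ is a regular function: where a coordinate $z_i$ is nonzero,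 $u=(u/z_i)z_i$. It is homogeneous of degree $1$. The coordinate ring of the affine cone of $Y$ is the image of the polynomial ring in $\bigoplus_kH^0(C,\mathcal O_C(k))$, and if $u$ came from a polynomial, its degree $1$ part would be a linear form restricting to $u$. So $u$ is regular off one point of the surface $Y$ but does not extend, and $Y$ is not normal. The two missing sections sit in $H^1(A,\mathcal O_A)=\mathbb C^2$, by the sequence $0\to\mathcal O_A\to\mathcal O_A(1)\to\mathcal O_C(1)\to0$ and $H^1(A,\mathcal O_A(1))=0$. No choice of a hyperplane through $p$ avoids this group, and raising the degree does not help either: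

**Lemma 2.1.** *If $p\in Z\cap NCM(X)$, then no $Y\in|H^0(X,\mathcal I_Z(d))|$ is normal, for any $d$.*

*Proof.* A local equation $s$ of $Y$ at $p$ is a nonzerodivisor ($X$ is integral, $s\neq0$), and $s(p)=0$ because $p\in Z\subset Y$. So $\dim\mathcal O_{Y,p}=2$ and $\operatorname{depth}\mathcal O_{Y,p}=\operatorname{depth}\mathcal O_{X,p}-1\le1$. Thus $Y$ is not $S_2$ at $p$. $\square$

**Theorem 1 (counterexample).** *Let $E_1,E_2\subset\mathbb P^2$ be smooth cubics, $A=E_1\times E_2\subset\mathbb P^2\times\mathbb P^2\subset\mathbb P^8$ (Segre), $X\subset\mathbb P^9$ the cone over $A$ with vertex $p$, $S$ the cone over $E_1\times\{q\}$ $(q\in E_2)$, and $Z\subset S$ a ruling line (or $Z=\{p\}$). Then $X$ is a normal threefold, $S$ is a normal surface, $Z\subset S\subset X$, $\operatorname{Sing}X=\{p\}$ contains no curve, and for every $d\ge1$ no $Y\in|H^0(X,\mathcal I_Z(d))|$ is normal.*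

*Proof.* **Step 1: $X$ is normal.** The restrictions $H^0(\mathbb P^8,\mathcal O(k))\to H^0(\mathbb P^2\times\mathbb P^2,\mathcal O(k,k))$ and $H^0(\mathbb P^2,\mathcal O(k))\to H^0(E_j,\mathcal O(k))$ are onto, and $H^0(A,\mathcal O(k))=H^0(E_1,\mathcal O(k))\otimes H^0(E_2,\mathcal O(k))$. So the smooth surface $A$ is projectively normal: the affine cone of $X$ at $p$ is $\operatorname{Spec}R$ with $R=\bigoplus_{k\ge0}H^0(A,\mathcal O(k))$, a normal ring. Away from $p$, $X$ is a line bundle over $A$, hence smooth.

**Step 2: $S$ is normal.** The plane $\mathbb P^2\times\{q\}$ is linearly embedded, so $S$ is the cone in a $\mathbb P^3$ over a smooth plane cubic. A hypersurface in $\mathbb P^3$ with one isolated singularity is $R_1$ and CM, hence normal.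

**Step 3: $X$ is not CM at $p$.** Let $\mathfrak m\subset R$ be the irrelevant ideal. Since $R$ is the full section ring ($H^0(A,\mathcal O(k))=0$ for $k<0$), $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$ and
$$H^2_{\mathfrak m}(R)=\bigoplus_{k\in\mathbb Z}H^1(A,\mathcal O(k))\supset H^1(A,\mathcal O_A)=\mathbb C^2\neq0. \tag{3}$$
So $\operatorname{depth}\mathcal O_{X,p}=2<3$. In particular $p$ is a singular point, $\operatorname{Sing}X=\{p\}$, and $p\in NCM(X)$. As $p\in Z$, Lemma 2.1 applies. $\square$

## 3. Two conditions on $Z$, and the classification

The second way for $Y$ to fail to be normal is along a whole curve. At $\zeta_i$ the ring $\mathcal O_{X,\zeta_i}$ is regular of dimension $2$, because $\zeta_i\notin\operatorname{Sing}X$; let $\mathfrak m_{\zeta_i}$ be its maximal ideal.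

**Example.** In $\mathbb P^3$ let $Z$ be given by $(x,y)^2$ along a line. Every surface through $Z$ is singular along the line. If $Z$ is instead the double line $(x,y^2)$, a general surface through $Z$ has equation $ax+by^2$ and is smooth at the generic point of the line. It has double points where $a$ vanishes on the line, so $\operatorname{Cl}Y$ and $\operatorname{Pic}Y$ must be kept apart.

**Lemma 3.1 (local form).** *If $\mathcal I_{Z,\zeta_i}\not\subset\mathfrak m_{\zeta_i}^2$, then there are generators $x,y$ of $\mathfrak m_{\zeta_i}$ and $m\ge1$ with*
$$\mathcal I_{Z,\zeta_i}=(x,y^m). \tag{4}$$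
*The hypothesis holds if $Z$ lies on a normal surface $S\subset X$.*

*Proof.* Pick $x\in\mathcal I_{Z,\zeta_i}\setminus\mathfrak m_{\zeta_i}^2$. Then $\mathcal O_{X,\zeta_i}/(x)$ is regular of dimension $1$, a DVR; let $y$ lift a uniformizer. The image of $\mathcal I_{Z,\zeta_i}$ in it is a nonzero proper ideal, because $Z_i$ is a component of $Z$ and so $\mathcal I_{Z,\zeta_i}$ is $\mathfrak m_{\zeta_i}$-primary. That image is therefore generated by $y^m$ for some $m\ge1$. If $Z\subset S$ with $S$ normal, then $\mathcal O_{S,\zeta_i}$ is a DVR and equals $\mathcal O_{X,\zeta_i}/(x)$ for some $x$, since height one primes of a regular local ring are principal. A regular quotient forces $x\notin\mathfrak m_{\zeta_i}^2$, and $x\in\mathcal I_{S,\zeta_i}\subset\mathcal I_{Z,\zeta_i}$. $\square$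

For $Y\not\subset\operatorname{Sing}X$ we now let $\alpha$ denote the natural map $\bigoplus_i\mathbb Z\oplus\operatorname{Cl}X\to\operatorname{Cl}(Y\cap X_{\rm reg})$. When $Y$ is normal and $Y\cap\operatorname{Sing}X$ is finite, the target is $\operatorname{Cl}Y$, as in (2).

**Theorem 2 (classification).** *Let $X\subset\mathbb P^n$ be a normal threefold and $Z\subset X$ a closed subscheme of dimension $\le1$ (possibly empty) with no curve component $Z_i$ in $\operatorname{Sing}X$. Consider*

* (i) *$\mathcal I_{Z,\zeta_i}\not\subset\mathfrak m_{\zeta_i}^2\subset\mathcal O_{X,\zeta_i}$ for all $i$ (this holds if $Z$ lies on a normal surface $S\subset X$);*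
* (ii) *$Z\cap NCM(X)=\emptyset$.*

*(a) If (i) or (ii) fails, no $Y\in|H^0(X,\mathcal I_Z(d))|$ is normal, for any $d$.*

*(b) If (i) holds and $d\gg0$, then for very general $Y$: $Y$ is integral and regular in codimension $1$, $Y\cap\operatorname{Sing}X$ is finite, $Y\cap X_{\rm reg}$ is normal, and $\alpha:\bigoplus\mathbb Z\oplus\operatorname{Cl}X\to\operatorname{Cl}(Y\cap X_{\rm reg})=\operatorname{Cl}(Y^\nu)$ is an isomorphism, where $Y^\nu$ is the normalization of $Y$.*

*(c) If (i) holds and $d\gg0$, the general $Y$ is normal if and only if (ii) holds.*

So the conclusion of the conjecture holds for $d\gg0$ if and only if (i) and (ii) hold. In particular the conjecture is true when $X$ is Cohen–Macaulay.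

*Proof of (a).* If (ii) fails, use Lemma 2.1. If $\mathcal I_{Z,\zeta_i}\subset\mathfrak m_{\zeta_i}^2$, the local equation $s$ of any $Y$ lies in $\mathfrak m_{\zeta_i}^2$, so the one-dimensional ring $\mathcal O_{Y,\zeta_i}=\mathcal O_{X,\zeta_i}/(s)$ is not regular, and $R_1$ fails. $\square$

**How large $d$ must be.** Let $b:B=\operatorname{Bl}_ZX\to X$ be the blow-up, $\nu:B'\to B$ the normalization, $\tau=b\nu$, and $X^\circ:=B'_{\rm reg}$. Let $r:X'\to B'$ be a projective resolution that is an isomorphism over $X^\circ$, and put $\pi=\tau r:X'\to X$. None of these depend on $d$. (If $Z=\emptyset$, then $B=B'=X$.) Write $\mathcal I_Z\mathcal O_{X'}=\mathcal O_{X'}(-\tilde E)$ and $L_d=\pi^*\mathcal O(d)(-\tilde E)$. We shall prove (b) and (c) for every $d$ such that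

* (A) $H^0(\mathbb P^n,\mathcal I_{Z,\mathbb P^n}(d))\to H^0(X,\mathcal I_Z(d))$ is onto,
* (B) $\mathcal I_Z(d-1)$ is globally generated on $X$,
* (C) $h^0(K_{X'}+L_d)>h^0(K_{X'})$.

All three hold for $d\gg0$. For (A) and (B) this is Serre's theorem. For (C), the projection formula gives $h^0(K_{X'}+L_d)=h^0(X,\pi_*(K_{X'}(-\tilde E))(d))$, and $\pi_*(K_{X'}(-\tilde E))$ is torsion-free of rank $1$ on the threefold $X$, so this grows like $d^3$.

For $X=\mathbb P^3$ and $Z=\emptyset$, (A) and (B) hold for $d\ge1$, and (C) reads $h^0(\mathcal O(d-4))>0$. So the conditions say exactly $d\ge4$, the sharp classical Noether–Lefschetz bound. For the line $L$ of Section 1, with exceptional divisor $E$, we have $K_{X'}=\pi^*\mathcal O(-4)(E)$ and $L_d=\pi^*\mathcal O(d)(-E)$, so $K_{X'}+L_d=\pi^*\mathcal O(d-4)$ and again we need $d\ge4$. The isomorphism we saw for $d=2$ is outside the range of the theorem.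

## 4. The blow-up as a finite cover of its image in $\mathbb P^N$

From now on (i), (A), (B), (C) hold. Put $V=H^0(X,\mathcal I_Z(d))$, $N+1=\dim V$, $L=L_d$. By (A) the linear system is $\mathbb P^\vee:=\mathbb P(V)$. By (B), $V$ generates $\mathcal I_Z(d)$.

**Step 4.1: turn members of the system into hyperplane sections.** By (B), a basis of $H^0(\mathcal I_Z(d-1))$ embeds $B$ as a closed subscheme of $X\times\mathbb P^M$, with $\mathcal O_{\mathbb P^M}(1)|_B=(\mathcal I_Z\mathcal O_B)\otimes b^*\mathcal O(d-1)$. The products $H^0(\mathcal I_Z(d-1))\cdot H^0(\mathcal O_{\mathbb P^n}(1))\subset V$ restrict to the coordinates of the Segre embedding of $\mathbb P^n\times\mathbb P^M$, so already this subspace of $V$ gives a closed embedding of $B$. Hence the map defined by all of $V$, which followed by a linear projection is that embedding, is a closed embedding $B\subset\mathbb P^N$ too. Composing with $\nu$ we get $g:B'\to\mathbb P^N$, which is **finite and birational onto its image**. Put $f=gr:X'\to\mathbb P^N$. Then $L=f^*\mathcal O(1)$ is base point free, nef and big. Note $N\ge3$.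

For a hyperplane $H\in\mathbb P^\vee$ with equation $s\in V$ let
$$Y=\{s=0\}\subset X,\qquad Y'=g^{-1}(H)\subset B',\qquad \tilde Y=f^{-1}(H)\subset X',\qquad Y^\circ=Y'\cap X^\circ.$$
Put $\partial:=X'\setminus r^{-1}(X^\circ)$, identify $r^{-1}(X^\circ)=X^\circ$, and put $\partial_H=\tilde Y\cap\partial$, so that $Y^\circ=\tilde Y\setminus\partial_H$.

**Step 4.2: what Bertini gives.** We use the Bertini theorems (Jouanolou, *Théorèmes de Bertini*, Thm 6.3). For general $H$ the following hold.

(G1) $\tilde Y$ is a smooth connected surface, and $Y^\circ$ is smooth and nonempty open in it. Since $\dim\operatorname{Sing}B'\le1$ and $g$ is finite, a general $H$ contains the image of no curve of $\operatorname{Sing}B'$, so $Y'\cap\operatorname{Sing}B'$ is finite. Also $Y'$ avoids the finite set $NCM(B')$. So the Cartier divisor $Y'$ is CM, and it is smooth outside finitely many points: it is normal. It is connected, being the image of $\tilde Y$. Hence $Y'$ is an integral normal surface with $\operatorname{Cl}Y'=\operatorname{Pic}Y^\circ$, and likewise $\operatorname{Cl}B'=\operatorname{Pic}X^\circ$.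

(G2) Let $F$ be one of the finitely many prime divisors of $B'$ contained in $\tau^{-1}(Z)$. As $g|_F$ is finite, $\dim g(F)=2$, so $F\cap Y'$ is an irreducible curve and is generically reduced. It meets $\operatorname{Sing}B'$ in finitely many points. So the divisor $F|_{X^\circ}$ restricts on $Y^\circ$ to the prime divisor $C_F:=F\cap Y^\circ$ with multiplicity one. Two different $F$'s meet in dimension $\le1$, so $Y'$ meets their intersection in a finite set, and distinct $F$ give distinct $C_F$.

(G3) Let $C_k$ be the irreducible curves contained in $\partial_H$. *Their classes are linearly independent in $H^2(\tilde Y,\mathbb Q)$ and their intersection matrix is negative definite.* Indeed $\partial_H$ maps to the finite set $Y'\cap\operatorname{Sing}B'$, so $L\cdot C_k=0$, while $L^2>0$ on $\tilde Y$. By the Hodge index theorem the form is negative definite on $L^\perp\subset\operatorname{Num}(\tilde Y)_{\mathbb Q}$. If $\sum a_kC_k\equiv0$, write this as $G\equiv G'$ with $G,G'$ effective without common components. Then $G^2=G\cdot G'\ge0$, so $G\equiv0$, so $G=0$ (intersect with an ample class); likewise $G'=0$.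

The heart of the matter is the following statement, whose proof occupies Sections 6–9.

**Proposition N.** *For very general $H\in\mathbb P^\vee$ the restriction*
$$\rho:\operatorname{Cl}B'=\operatorname{Pic}X^\circ\to\operatorname{Pic}Y^\circ=\operatorname{Cl}Y'$$
*is an isomorphism.*

## 5. From $\operatorname{Cl}B'$ to $\operatorname{Cl}(Y\cap X_{\rm reg})$

In this section we deduce Theorem 2(b), (c) from Proposition N.

**Step 5.1: the geometry of general $Y$, and part (c).** We check integrality, $R_1$, and when $S_2$ holds. Over $X\setminus Z$ the map $\tau$ is an isomorphism ($X$ is normal), so $Y\setminus Z\cong Y'\setminus\tau^{-1}(Z)$, which is normal and irreducible. It is nonempty, because $\tau^{-1}(Z)$ is a union of the divisors $F$ and so meets $Y'$ in curves. As a Cartier divisor $Y$ is pure of dimension $2$, and $\dim Z\le1$; hence $Y$ is irreducible.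

At $\zeta_i$ use (4) and write $s=ax+by^m$. The ideal $I=(x,y^m)$ has height $2$, so these two generators are minimal and $x,y^m$ is a basis of $I/\mathfrak m_{\zeta_i}I$. Thus the value of $a$ in $k(\zeta_i)$ is well defined and linear in $s$. It is not identically zero on $V$, because $V$ generates $\mathcal I_Z(d)$. So for general $s$ the coefficient $a$ is a unit, $s\notin\mathfrak m_{\zeta_i}^2$, and $\mathcal O_{Y,\zeta_i}$ is a DVR. The generic point of any other curve in $Y$ lies in the normal surface $Y\setminus Z$. So $Y$ is regular in codimension $1$.

$X$ has depth $2$ at points of codimension $2$ and depth $\ge2$ at closed points, so $Y$ is $S_1$. With $R_0$ it is reduced, hence integral. A curve component of $\operatorname{Sing}X$ is not contained in $Z$, and $V$ has no base points off $Z$, so $Y\cap\operatorname{Sing}X$ is finite. Put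
$$Y_1:=Y\cap X_{\rm reg}.$$
It is CM and $R_1$, so normal. Therefore $Y^\nu\to Y$ is an isomorphism over $Y_1$, whose complement is finite, and $\operatorname{Cl}Y^\nu=\operatorname{Cl}Y_1$.

Finally, $Y$ is normal iff it is $S_2$, iff $\operatorname{depth}\mathcal O_{Y,p}=2$ at all closed $p\in Y$, iff $\operatorname{depth}\mathcal O_{X,p}=3$ at all such $p$, iff $Y\cap NCM(X)=\emptyset$. A general $Y$ avoids the finite set $NCM(X)\setminus Z$, and $Y\supset Z$, so this is equivalent to (ii). This proves (c).

**Step 5.2: the divisors of $B'$ over $Z$.** We want to know which prime divisors $F\subset\tau^{-1}(Z)$ survive as curves on $Y$. Such an $F$ maps to a point (call these $F_j$) or onto some $Z_i$. We claim that *exactly one, called $E_i$, maps onto $Z_i$*. Let $\mathcal O=\mathcal O_{X,\zeta_i}$. Since $x,y^m$ is a regular sequence, the blow-up over $\operatorname{Spec}\mathcal O$ is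
$$\operatorname{Proj}\mathcal O[S,T]/(y^mS-xT),$$
and its fiber over $\zeta_i$ is $\mathbb P^1_{k(\zeta_i)}$. So the only surface in $b^{-1}(Z)\subset B$ dominating $Z_i$ is the closure of the generic point of this fiber. In the chart with $u=S/T$ we have $x=uy^m$, and the prime at that point is $(x,y)=(y)$, which is principal. So the local ring of $B$ there is a DVR and $\nu$ is an isomorphism nearby. That proves the claim.

Moreover *every point of $B'$ over $\zeta_i$ lies on $E_i$*. Indeed $\tau^{-1}(Z)$ is the support of a Cartier divisor, so such a point lies on some prime divisor $F\subset\tau^{-1}(Z)$. Then $\zeta_i\in\tau(F)$, so $F$ dominates $Z_i$ and $F=E_i$.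

(For $Z=(x,y^2)\subset\mathbb P^3$ the other chart is $y^2=vx$, a family of surface double points. So $B'$ may be singular along a curve even when $X$ is smooth.)

**Step 5.3: compare $Y'$ with $Y$.** The pullback of $s$ to $B'$ is the equation of $Y'$ times the equation of the exceptional Cartier divisor, so $\tau$ maps $Y'$ to $Y$. The map is proper, and it is birational because it is an isomorphism off $Z$. As $\mathcal O_{Y,\zeta_i}$ is a DVR, and DVRs are maximal for domination of local rings in their fraction field, exactly one point of $Y'$ lies over $\zeta_i$ and it has the same local ring. So by Zariski's main theorem $Y'\to Y$ is an isomorphism near $\zeta_i$. The closure of that point is the unique curve of $Y'$ over $Z_i$. By Step 5.2 it lies in $E_i$, so it equals the irreducible curve $E_i\cap Y'$, which therefore maps birationally onto $\operatorname{Supp}Z_i$.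

A curve of $Y'$ contracted by $\tau$ lies in $\tau^{-1}(Z)$, hence in some $E_i\cap Y'$ or $F_j\cap Y'$, and equals it by irreducibility. The curves $E_i\cap Y'$ are not contracted, and the $F_j\cap Y'$ are. So the contracted curves are exactly the $F_j\cap Y'$. Let
$$\Phi=(Y\cap\operatorname{Sing}X)\cup\{\tau(F_j)\},\qquad Y_2=Y\setminus\Phi,\qquad Y_2'=Y'\cap\tau^{-1}(Y_2).$$
The set $\Phi$ is finite. The map $Y_2'\to Y_2$ is proper, quasi-finite and birational onto a normal surface, so it is an isomorphism, and $Y'\setminus Y_2'$ is the union of the $F_j\cap Y'$ and a finite set. Hence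
$$\operatorname{Cl}Y_1=\operatorname{Cl}Y_2\cong\operatorname{Cl}Y_2'=\operatorname{Cl}Y'/\langle C_{F_j}\rangle,\qquad[\operatorname{Supp}Z_i]\leftrightarrow[C_{E_i}].$$
By (G2), $\rho(F_j)=C_{F_j}$ and $\rho(E_i)=C_{E_i}$. So by Proposition N, for very general $Y$,
$$\bar\rho:\ \operatorname{Cl}B'/\langle F_j\rangle\xrightarrow{\ \sim\ }\operatorname{Cl}Y_1,\qquad E_i\mapsto[\operatorname{Supp}Z_i]. \tag{5}$$

**Step 5.4: split the left side of (5).** Since $Z$ has codimension $\ge2$ in $X$,
$$\operatorname{Cl}B'/\langle E_i,F_j\rangle=\operatorname{Cl}(B'\setminus\tau^{-1}Z)=\operatorname{Cl}(X\setminus Z)=\operatorname{Cl}X.$$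
The classes $E_i,F_j$ are independent in $\operatorname{Cl}B'$: if a combination equals $\operatorname{div}(\varphi)$, then $\varphi$ has trivial divisor on $X\setminus Z$, hence on the projective normal $X$, so $\varphi$ is constant and the combination is $0$. Thus
$$0\to\bigoplus_i\mathbb ZE_i\to\operatorname{Cl}B'/\langle F_j\rangle\to\operatorname{Cl}X\to0 \tag{6}$$
is exact. To split it, note that a prime divisor $D$ of $B'$ inside $\tau^{-1}(\operatorname{Sing}X)$ must lie over $Z$, because otherwise $\tau(D)$ would be a surface in $\operatorname{Sing}X$. So $D$ lies over the finite set $Z\cap\operatorname{Sing}X$ and is one of the $F_j$. Hence pullback of line bundles defines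
$$\sigma:\operatorname{Cl}X=\operatorname{Pic}X_{\rm reg}\xrightarrow{\tau^*}\operatorname{Pic}(\tau^{-1}X_{\rm reg})\to\operatorname{Cl}(\tau^{-1}X_{\rm reg})\to\operatorname{Cl}B'/\langle F_j\rangle.$$
Restricting to $X_{\rm reg}\setminus Z$, over which $\tau$ is an isomorphism, one sees that $\sigma$ splits (6). So $(e,D)\mapsto\sum e_iE_i+\sigma(D)$ is an isomorphism $\bigoplus\mathbb Z\oplus\operatorname{Cl}X\to\operatorname{Cl}B'/\langle F_j\rangle$.

**Step 5.5: the composite with $\bar\rho$ is $\alpha$.** On the first summand this is (5). For $M\in\operatorname{Pic}X_{\rm reg}$, represent $\sigma(M)$ by a line bundle on $X^\circ$ that agrees with $\tau^*M$ on $X^\circ\cap\tau^{-1}X_{\rm reg}$. The open set $Y^\circ\cap Y_2'$ has finite complement in $Y_2'\cong Y_2$ and lies over $X_{\rm reg}$. On it both $\bar\rho\sigma(M)$ and the class of $M|_{Y_1}$ are represented by $\tau^*M$. So they agree, $\alpha$ is an isomorphism, and Theorem 2(b) follows from Proposition N.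

## 6. The rank three quadric: what resolution and vanishing cycles miss

To prove Proposition N, a sensible person would resolve, so that $\tilde Y\subset X'$ are smooth, and show that $\operatorname{Pic}X'\to\operatorname{Pic}\tilde Y$ is an isomorphism by the classical Noether–Lefschetz argument. Let us test this on $X=\{xz=y^2\}\subset\mathbb P^4$ with $Z=\emptyset$. Here $B'=X$, which is singular along the line $\Gamma=\{x=y=z=0\}$. The blow-up $X'$ of $\Gamma$ is a $\mathbb P^2$-bundle over the conic (a point of the conic spans a plane with $\Gamma$), so $\operatorname{Pic}X'$ has rank $2$, and $\partial\cong\Gamma\times\mathbb P^1$.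

**The restriction $\operatorname{Pic}X'\to\operatorname{Pic}\tilde Y$ is not onto.** A general $Y$ of degree $d$ meets $\Gamma$ transversally in $d$ points and has an ordinary double point at each. So $\partial_H$ consists of $d$ disjoint $(-2)$-curves $C_1,\dots,C_d$. By (G3) they are independent, and together with $L$ they show that $\operatorname{Pic}\tilde Y$ has rank $\ge d+1$. For $d\ge2$ the restriction is not onto, even rationally. We cure this by dividing out the classes $[C_k]$, that is, by working with $\operatorname{Pic}Y^\circ=\operatorname{Cl}Y'$ instead of $\operatorname{Pic}\tilde Y$.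

**The discriminant is reducible.** The classical argument then needs the monodromy to act irreducibly on the non-invariant part of $H^2$. The usual reason is this: the hyperplanes with singular section form an irreducible hypersurface, so all vanishing cycles are conjugate. In our example, with $d\ge2$, there are two hypersurfaces. One is the closure of the set of $H$ for which $Y$ is singular at a point of $X_{\rm reg}$. This set is irreducible. For each point of $X_{\rm reg}$ there are $4$ conditions, and since degree $d\ge2$ forms realize all $2$-jets, the general $Y$ singular at the point has an isolated singularity there; so the set has dimension $N-4+3=N-1$. The other consists of the $H$ for which $s|_\Gamma$, a binary form of degree $d$, has a double root. Near such a root, with coordinate $t$ on $\Gamma$, write $s=\ell(x,y,z)+et^2+\cdots$, and use the chart $x=v$, $y=uv$, $z=u^2v$ of $X'$. Then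
$$f^*s=v\,\ell(1,u,u^2)+et^2+(\text{terms divisible by }v^2,\ vt\ \text{or}\ t^3),$$
and all partial derivatives vanish at $v=t=0$, $\ell(1,u,u^2)=0$: for general $\ell$, $\tilde Y$ is singular at two points. The general $Y$ of this second kind is smooth off $\Gamma$, because forms with a prescribed double root on $\Gamma$ have base points only on $\Gamma$. So the second hypersurface is not the first. Vanishing cycles belonging to different components of the discriminant need not be conjugate, and here the classical argument stops.

**What we do instead.** A semisimple module whose endomorphism algebra has dimension $\le1$ is irreducible or zero, and endomorphisms of a self-dual module are invariants in its tensor square. Invariants in the tensor square come from cohomology classes on the family of pairs $(x,y)$ of points in the same $Y$. If $g(x)\neq g(y)$, the hyperplanes through both points form a $\mathbb P^{N-2}$. So outside the locus $g(x)=g(y)$ the total space is open in a projective bundle over $X^\circ\times X^\circ$, and its low weight classes come from $X^\circ\times X^\circ$. The locus $g(x)=g(y)$ contributes one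 class, the diagonal, because $g$ is finite and birational onto its image. Singular hyperplane sections never have to be looked at.

## 7. Irreducibility of the variable part

**Tools.** Cohomology has $\mathbb Q$-coefficients unless indicated. For a closed subset $K$ of a complex manifold $M$ of dimension $m$, $H^i_K(M)=H^{BM}_{2m-i}(K)$ (Borel–Moore homology), and this fits in the exact sequence
$$H^i_K(M)\to H^i(M)\to H^i(M\setminus K)\to H^{i+1}_K(M).$$
If $\dim K\le e$, then $H^{BM}_j(K)=0$ for $j>2e$, and $H^{BM}_{2e}(K)$ is free on the $e$-dimensional components. The group $H^k$ of a smooth variety $M$ has a mixed Hodge structure with weights $\ge k$. We use three facts from Deligne, *Théorie de Hodge II*: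

* for $q:\mathcal W\to U$ smooth projective, the local systems $R^kq_*\mathbb Q$ are semisimple (4.2.6);
* for a smooth compactification $\overline{\mathcal W}$ of $\mathcal W$, the map $H^k(\overline{\mathcal W})\to H^0(U,R^kq_*\mathbb Q)$ is onto (4.1.1);
* $W_kH^k(M)$ is the image of $H^k$ of any smooth compactification of $M$ (3.2.17); in particular $W_kH^k(M_2)\to W_kH^k(M_1)$ is onto for $M_1\subset M_2$ dense open, both smooth.

For instance $W_1H^1(\mathbb C^*)$ is the image of $H^1(\mathbb P^1)=0$: the class of a loop has weight $2$. On semisimple modules taking invariants is exact, so invariants lift along surjections; we use this repeatedly.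

Let $U\subset\mathbb P^\vee$ be a nonempty Zariski open set over which (G1)–(G3) hold and over which $X'\times U$, with its closed subsets $\mathcal Y_U=\{(x,H):f(x)\in H\}$ and $\partial\times U$, is topologically locally trivial over $U$ (Verdier, Invent. Math. 36 (1976), Cor. 5.1). Fix $H\in U$ and put $\pi_1=\pi_1(U,H)$.

**Step 7.1: the local system $P$ and its invariants.** We divide out the contracted curves and find the part that does not vary. Let $Ex_H\subset H^2(\tilde Y)$ be the span of the $[C_k]$, that is, the image of $H^2_{\partial_H}(\tilde Y)=H_2(\partial_H)$. Put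
$$P:=H^2(\tilde Y)/Ex_H=\operatorname{im}\big(H^2(\tilde Y)\to H^2(Y^\circ)\big)=W_2H^2(Y^\circ). \tag{7}$$
In the example of Section 6, passing from $H^2(\tilde Y)$ to $P$ kills $d$ independent classes. As $H$ varies, these are local systems, and variations of Hodge structure. By (G3), $H^2(\tilde Y)=Ex_H\oplus Ex_H^\perp$, so $P\cong Ex_H^\perp$ carries a $\pi_1$-invariant nondegenerate form, the intersection form. As a quotient of a semisimple module $P$ is semisimple.

The variety $\{(x,H)\in X'\times\mathbb P^\vee:f(x)\in H\}$ is a $\mathbb P^{N-1}$-bundle over $X'$, so it is a smooth compactification of $\mathcal Y_U$. Its $H^2$ is $H^2(X')\oplus\mathbb Qh$ with $h$ pulled back from $\mathbb P^\vee$, and $h$ restricts to $0$ on each $\tilde Y$. So by (4.1.1) and semisimplicity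
$$I:=P^{\pi_1}=\operatorname{im}(H^2(X')\to P).$$
Write $P=I\oplus V_0$, where $V_0$ has no trivial constituent. The form gives a $\pi_1$-map from $V_0$ to the trivial module $I^*$, which is zero. So $V_0\subset I^\perp$, and comparing dimensions $V_0=I^\perp$. Hence the form is nondegenerate on $V_0$, and $V_0$ is a sub-Hodge structure because $I$ is one.

**Step 7.2: lift an invariant tensor to the fiber square.** The goal of Steps 7.2–7.5 is the

**Claim.** *$V_0$ is zero or an irreducible $\pi_1$-module.*

Let $\mathcal W_U=\mathcal Y_U\times_U\mathcal Y_U$, smooth projective over $U$ with fiber $\tilde Y\times\tilde Y$. Let $\xi\in(P\otimes P)^{\pi_1}$. Now $P\otimes P$ is a quotient of the Künneth summand $H^2\otimes H^2$ of the semisimple module $H^4(\tilde Y\times\tilde Y)$, so $\xi$ lifts to an invariant there. By (4.1.1) that invariant is the restriction of some $w\in W_4H^4(\mathcal W_U)$. Viewing $P\otimes P\subset H^2(Y^\circ)\otimes H^2(Y^\circ)$, we see that $\xi$ is the $(2,2)$ Künneth component of $w|_{Y^\circ\times Y^\circ}$. Restrict $w$ to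
$$\mathcal W_U^\circ=\{(x,y,H):x,y\in X^\circ,\ H\in U,\ g(x),g(y)\in H\},$$
which is open in $\mathcal W_U$ and smooth of dimension $N+4$. Call the restriction $w^\circ$.

**Step 7.3: the coincidence locus contributes one class.** Let $T=\{(x,y)\in X^\circ\times X^\circ:g(x)=g(y)\}$ and let $\Delta\subset T$ be the diagonal, of dimension $3$. If $(x,y)\in T\setminus\Delta$, then $x$ lies in the closed set of dimension $\le2$ outside which $\nu$ is an isomorphism, and for given $x$ there are finitely many $y$. So $\dim(T\setminus\Delta)\le2$. Over each point of $T$ the hyperplanes form an open subset of a $\mathbb P^{N-1}$. Therefore the part $\mathcal W_T$ of $\mathcal W_U^\circ$ over $T$ consists of $\mathcal W_\Delta$, irreducible of dimension $N+2$, and a part of dimension $\le N+1$. It has codimension $2$ in $\mathcal W^\circ_U$, so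
$$H^4_{\mathcal W_T}(\mathcal W_U^\circ)=H^{BM}_{2N+4}(\mathcal W_T)=\mathbb Q[\mathcal W_\Delta],$$
and with $\mathcal W_1=\mathcal W_U^\circ\setminus\mathcal W_T$ the sequence
$$\mathbb Q[\mathcal W_\Delta]\to H^4(\mathcal W_U^\circ)\to H^4(\mathcal W_1) \tag{8}$$
is exact.

**Step 7.4: away from it everything comes from $X^\circ\times X^\circ$.** Let $M=X^\circ\times X^\circ\setminus T$ and $\mathcal Q=\{(x,y,H)\in M\times\mathbb P^\vee:g(x),g(y)\in H\}$. On $M$ the two points $g(x),g(y)$ are distinct, so $\mathcal Q$ is a $\mathbb P^{N-2}$-bundle over $M$, and $\mathcal W_1$ is a dense open subset of it. Hence $w^\circ|_{\mathcal W_1}\in W_4H^4(\mathcal W_1)$ comes from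
$$W_4H^4(\mathcal Q)=\bigoplus_ih^i\,W_{4-2i}H^{4-2i}(M),$$
the sum over $0\le i\le\min(2,N-2)$. Since $\dim T\le3$ and $\dim(X^\circ\times X^\circ)=6$, the groups $H^j_T(X^\circ\times X^\circ)=H^{BM}_{12-j}(T)$ vanish for $j\le5$. So $H^j(X^\circ\times X^\circ)\to H^j(M)$ is an isomorphism of mixed Hodge structures for $j\le4$. Thus there are $m_i\in W_{4-2i}H^{4-2i}(X^\circ\times X^\circ)$ such that $w^\circ-\sum_ih^im_i$ vanishes on $\mathcal W_1$. By (8) it equals $c\,[\mathcal W_\Delta]$ with $c\in\mathbb Q$. Restrict to the fiber over $H$, where $h\mapsto0$: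
$$w|_{Y^\circ\times Y^\circ}=m_0|_{Y^\circ\times Y^\circ}+c\,[\mathcal W_\Delta]|_{Y^\circ\times Y^\circ}. \tag{9}$$

**Step 7.5: count.** Take $(2,2)$ Künneth components in (9). The weights of $H^2(X^\circ)$ are $\ge2$, so the component of $m_0$ lies in
$$W_4\big(H^2(X^\circ)\otimes H^2(X^\circ)\big)=W_2H^2(X^\circ)\otimes W_2H^2(X^\circ),\qquad W_2H^2(X^\circ)=\operatorname{im}H^2(X').$$
Its restriction to $Y^\circ\times Y^\circ$ is in $I\otimes I$. Let $\kappa$ be the $(2,2)$ component of $[\mathcal W_\Delta]|_{Y^\circ\times Y^\circ}$; it does not depend on $\xi$. We have shown $(P\otimes P)^{\pi_1}\subset I\otimes I+\mathbb Q\kappa$. On the other hand $(I\otimes V_0)^{\pi_1}=I\otimes V_0^{\pi_1}=0$, so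
$$(P\otimes P)^{\pi_1}=(I\otimes I)\oplus(V_0\otimes V_0)^{\pi_1},$$
and therefore $\dim(V_0\otimes V_0)^{\pi_1}\le1$. As $V_0$ is self-dual, $\dim\operatorname{End}_{\pi_1}(V_0)\le1$. As $V_0$ is semisimple, it is zero or irreducible. This proves the Claim.

## 8. Algebraic classes on a very general member

**Step 8.1: for very general $H$ the algebraic classes are monodromy stable.** Let $p:\mathcal Y_U\to U$ be the projection, and apply the theorem of Cattani–Deligne–Kaplan (*On the locus of Hodge classes*, J. AMS 8 (1995), Thm 1.1) to the polarizable variation $(R^2p_*\mathbb Z/\mathrm{tors})(1)$. For each $k\in\mathbb N$ the set of pairs $(H,u)$, with $u$ an integral Hodge class at $H$ of polarization norm $\le k$, is an algebraic variety finite over $U$. Let $\Sigma\subset U$ be the union, over all $k$, of the images of those irreducible components that do not dominate $U$. This is a countable union of proper closed subsets.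

Let $H\in U\setminus\Sigma$ and let $u$ be an integral Hodge class at $H$. Then $(H,u)$ lies on a component that is finite and dominant over $U$, hence of dimension $N=\dim U$. Over a small ball around $H$ extend $u$ to a flat section. Near $(H,u)$ our variety is the analytic subset of the ball where this section is of Hodge type. It has dimension $N$, so it is the whole ball. Being of Hodge type is the vanishing of a holomorphic section over the universal cover of $U$, so it now holds everywhere on the universal cover: $u$ stays Hodge along all paths in $U$. In particular all $\pi_1$-translates of $u$ are Hodge at $H$. By the Lefschetz $(1,1)$ theorem, for $H\in U\setminus\Sigma$ the space $NS(\tilde Y)_{\mathbb Q}\subset H^2(\tilde Y)$ is $\pi_1$-stable, and so is its image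
$$\mathcal N:=\operatorname{im}\big(NS(\tilde Y)_{\mathbb Q}\to P\big).$$

**Step 8.2: $\mathcal N\cap V_0=0$.** Since $I$ and $V_0$ have no common constituent, $\mathcal N=(\mathcal N\cap I)\oplus(\mathcal N\cap V_0)$, and by the Claim $\mathcal N\cap V_0$ is $0$ or $V_0$. Suppose $V_0\subset\mathcal N$. Then $V_0$ is of type $(1,1)$, so $V_0^{2,0}=0$. As $Ex_H$ is also of type $(1,1)$, $H^{2,0}(\tilde Y)=P^{2,0}=I^{2,0}$. Since $I$ is a quotient of $H^2(X')$, this gives $p_g(\tilde Y)\le h^{2,0}(X')$. On the other hand, adjunction gives $0\to K_{X'}\to K_{X'}+L\to K_{\tilde Y}\to0$, and $H^1(K_{X'}+L)=0$ by Kawamata–Viehweg vanishing. So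
$$p_g(\tilde Y)=h^0(K_{X'}+L)-h^0(K_{X'})+h^1(K_{X'}),\qquad h^1(K_{X'})=h^2(\mathcal O_{X'})=h^{2,0}(X'). \tag{10}$$
By (C), $p_g(\tilde Y)>h^{2,0}(X')$, a contradiction. (This also excludes $V_0=0$.) So $\mathcal N\cap V_0=0$ and $\mathcal N\subset I$.

**Step 8.3: rational surjectivity.** $\mathcal N$ consists of rational $(1,1)$-classes in $I$. The surjection $H^2(X')\to I$ of polarizable Hodge structures splits, so these classes lift to rational $(1,1)$-classes on $X'$, which are algebraic. Hence $\mathcal N=\operatorname{im}NS(X')_{\mathbb Q}$. Given $D\in\operatorname{Pic}Y^\circ$, extend it to $\tilde Y$, apply this to its first Chern class, and multiply to kill denominators and torsion. The result is: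
$$\text{for } D\in\operatorname{Pic}Y^\circ \text{ there are } n\ge1,\ M\in\operatorname{Pic}X^\circ \text{ with } n\,c_1(D)=c_1(M)|_{Y^\circ}\ \text{in } H^2(Y^\circ,\mathbb Z). \tag{11}$$

## 9. From rational to integral classes

**Step 9.1: a Lefschetz theorem for $X^\circ$.** We need to divide by $n$ in (11). By the Lefschetz theorem of Goresky–MacPherson (*Stratified Morse Theory*, Part II, §1.1), applied to the quasi-finite map $g|:X^\circ\to\mathbb P^N$ from a smooth connected threefold and a generic hyperplane, $\pi_i(X^\circ,Y^\circ)=0$ for $i\le2$. Hence $H_i(X^\circ,Y^\circ;\mathbb Z)=0$ for $i\le2$, and by local triviality this holds for all $H\in U$. By universal coefficients $H^2(X^\circ,Y^\circ;\mathbb Z)=0$ and $H^3(X^\circ,Y^\circ;\mathbb Z)$ is torsion-free. So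
$$H^2(X^\circ,\mathbb Z)\to H^2(Y^\circ,\mathbb Z)\ \text{ is injective with torsion-free cokernel.} \tag{12}$$

From here on $H\in U\setminus\Sigma$.

**Step 9.2: $\rho$ is surjective.** The plan is to write $c_1(D)$ as the restriction of an algebraic class on $X'$, and then to correct by $\operatorname{Pic}^0$. Let $D,n,M$ be as in (11). The multiple $n\,c_1(D)$ lies in the image of (12), whose cokernel is torsion-free, so $c_1(D)=\gamma|_{Y^\circ}$ with $\gamma\in H^2(X^\circ,\mathbb Z)$. By injectivity $n\gamma=c_1(M)$.

*Extending $\gamma$ to $X'$.* Consider the exact sequence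
$$H_4(\partial,\mathbb Z)\to H^2(X',\mathbb Z)\to H^2(X^\circ,\mathbb Z)\xrightarrow{\ \delta\ }H^3_\partial(X',\mathbb Z)=H_3(\partial,\mathbb Z).$$
The group $H_3(\partial,\mathbb Z)$ is torsion-free. By universal coefficients its torsion is that of $H^4(\partial,\mathbb Z)$. Removing from $\partial$ its singular locus and its components of dimension $\le1$ (a closed set of real dimension $\le2$) does not change $H^4_c$, so $H^4(\partial,\mathbb Z)$ is free on the $2$-dimensional components. Extend $M$ to $\tilde M\in\operatorname{Pic}X'$. Then $n\delta(\gamma)=\delta(c_1(\tilde M)|_{X^\circ})=0$, hence $\delta(\gamma)=0$ and $\gamma=\gamma'|_{X^\circ}$ with $\gamma'\in H^2(X',\mathbb Z)$.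

*$\gamma'$ is algebraic.* The class $n\gamma'-c_1(\tilde M)$ restricts to $0$ on $X^\circ$, so it is in the image of $H_4(\partial,\mathbb Z)$: it is a combination of classes of divisors. So $n\gamma'$ is algebraic and maps to $0$ in $H^2(\mathcal O_{X'})$. As this is a vector space, $\gamma'$ maps to $0$ too, and by the exponential sequence $\gamma'=c_1(M')$ with $M'\in\operatorname{Pic}X'$.

*Correcting by $\operatorname{Pic}^0$.* Put $D_1=D-M'|_{Y^\circ}$, so $c_1(D_1)=0$ in $H^2(Y^\circ,\mathbb Z)$. Extend $D_1$ to $\tilde Y$. Its $c_1$ lies in the image of $H_2(\partial_H,\mathbb Z)$, which is $\sum\mathbb Z[C_k]$. Subtracting a combination of the $C_k$ does not change the restriction to $Y^\circ$, and we get $\tilde D_1\in\operatorname{Pic}^0(\tilde Y)$ extending $D_1$. By Kawamata–Viehweg $H^1(L^{-1})=H^2(L^{-1})=0$. So $0\to L^{-1}\to\mathcal O_{X'}\to\mathcal O_{\tilde Y}\to0$ gives $H^1(\mathcal O_{X'})\cong H^1(\mathcal O_{\tilde Y})$. Hence the homomorphism of abelian varieties $\operatorname{Pic}^0(X')\to\operatorname{Pic}^0(\tilde Y)$ is onto on tangent spaces, and so it is surjective. Write $\tilde D_1=M''|_{\tilde Y}$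 with $M''\in\operatorname{Pic}^0(X')$. Then $D=(M'+M'')|_{Y^\circ}$.

**Step 9.3: $\rho$ is injective.** We extend a bundle in the kernel to $X'$ so that it is trivial on $\tilde Y$, and lift a section. Let $M\in\operatorname{Pic}X^\circ$ with $M|_{Y^\circ}$ trivial. By (12), $c_1(M)=0$. Extend $M$ to $X'$. The $c_1$ of the extension comes from $H_4(\partial,\mathbb Z)$, so after subtracting components of $\partial$ we get an extension $\tilde M$ with $c_1(\tilde M)=0$. Since $\tilde M|_{Y^\circ}$ is trivial, $\tilde M|_{\tilde Y}\cong\mathcal O(\sum a_kC_k)$. This has zero $c_1$, so all $a_k=0$ by (G3), and $\tilde M|_{\tilde Y}\cong\mathcal O_{\tilde Y}$. The bundle $L\otimes\tilde M^{-1}$ is numerically equivalent to $L$, hence nef and big, so $H^1(\tilde M\otimes L^{-1})=0$ by Kawamata–Viehweg. From $0\to\tilde M\otimes L^{-1}\to\tilde M\to\mathcal O_{\tilde Y}\to0$ we see that $H^0(X',\tilde M)\to H^0(\mathcal O_{\tilde Y})$ is onto, so $\tilde M$ has a nonzero section. Its zero divisor is effective and numerically trivial, hence $0$. Thus $\tilde M$ is trivial, and so is $M$.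

This proves Proposition N for all $H\in U\setminus\Sigma$, and with Section 5 it completes the proof of Theorem 2. $\blacksquare$
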